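\title{Sparse factor of IID percolations are cheap to cut, on every group}

\begin{abstract}
Let $G$ be a Cayley graph of degree $d$ of a finitely generated group. We show that every factor of IID site percolation of density $p\in(0,1)$ on $G$ can be cut invariantly into finite pieces by removing expected degree at most $6d/\sqrt{\log(1/p)}$ per vertex of the percolation. Hence a factor of IID percolation with only $\eta$-non-hyperfinite clusters has density at least $e^{-36d^2/\eta^2}$, on every group. This answers in the negative a question of Cs\'oka, Mester and Pete about non-exact groups. For weak limits of factors of IID we prove the same bound on exact groups; together with the known counterexamples on non-exact groups, this shows that the property ``sparse implies thin'' for weak limits characterizes exactness. An example on the $4$-regular tree shows that the rate cannot be better than $1/\log(1/p)$. The proof reveals the labels as endpoints of Brownian motions and uses the drifts created by conditioning on $\{x\in\omega\}$ as almost invariant vectors.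
\end{abstract}

\section{The question}\label{sec:question}

\subsection{Invariant percolations and factors of IID}
Let $\Gamma$ be a finitely generated group, $S$ a finite symmetric generating set with $e\notin S$, and $d=|S|$. The Cayley graph $G$ has vertex set $\Gamma$ and edges $\{x,xs\}$ with $x\in\Gamma$, $s\in S$. We write $o=e$, so the neighbors of $o$ are the elements $s\in S$; $\operatorname{dist}$ is the graph metric and $B(x,N)$ the closed ball. The group acts on $G$ by left multiplication, and on configurations $\xi=(\xi_v)_{v\in\Gamma}$ by $(\gamma\xi)_v=\xi_{\gamma^{-1}v}$.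

An \emph{invariant site percolation} is a random set $\omega\subseteq\Gamma$ with $\Gamma$-invariant law. We identify $\omega$ with the subgraph of $G$ that it induces. Its components are the \emph{clusters}, $\mathcal C_x$ is the cluster of $x$, and the \emph{density} of $\omega$ is $\mathbb P[o\in\omega]$. The percolation is a \emph{factor of IID} (FIID, or \emph{true} FIID) if $\omega=F(\xi)$, where the labels $\xi_v$ are i.i.d.\ uniform on $[0,1]$ and $F$ is measurable and equivariant: $F(\gamma\xi)=\gamma F(\xi)$. Every vertex applies the same rule to the labels as seen from itself. The same definition applies to other random objects on $G$, such as subgraphs. Every probability measure on a standard Borel space is the image of Lebesgue measure under a measurable map, so the i.i.d.\ labels may be taken in any standard Borel space; we will use Brownian paths and Poisson processes. A \emph{weak FIID} is a weak limit of laws of FIID site percolations in the space of invariant probability measures on $\{0,1\}^\Gamma$.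

\subsection{Thick clusters}
A cluster is thin if it falls into finite pieces when few of its edges are removed. For random clusters the edges must be removed invariantly, and ``few'' is measured by an expected degree. For a subgraph $H$ we put $\deg_H(x)=0$ when $x$ is not a vertex of $H$.

\begin{definition}\label{def:nh}
Let $\eta>0$. All clusters of an invariant percolation $\omega$ are \emph{$\eta$-non-hyperfinite} if the following holds. Whenever $H\subseteq\omega$ is a random subgraph with only finite components and $Z$ is a random collection of clusters of $\omega$ such that $(\omega,H,Z)$ has an invariant joint law (extra randomness is allowed) and $\mathbb P[\mathcal C_o\in Z]>0$, we have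
\[
\mathbb E\big[\deg_\omega(o)-\deg_H(o)\,\big|\,\mathcal C_o\in Z\big]\ge\eta .
\]
\end{definition}

The collection $Z$ makes the condition apply to every invariantly chosen kind of cluster. For instance finite clusters are excluded: let $Z$ be the collection of finite clusters and $H$ their union. When $Z$ is the collection of all clusters, the left side is the \emph{cutting cost}
\[
\Delta(\omega,H)=\mathbb E\big[\deg_\omega(o)-\deg_H(o)\,\big|\,o\in\omega\big]\in[0,d].
\]

The tool for computing such expectations is the \emph{mass transport principle}. Let $f(x,y)\ge0$, $x,y\in\Gamma$, be random variables (the mass sent from $x$ to $y$) with $\mathbb Ef(\gamma x,\gamma y)=\mathbb Ef(x,y)$ for all $\gamma$. Then $\mathbb Ef(o,y)=\mathbb Ef(y^{-1},o)$, and summing over $y$ gives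
\begin{equation}\label{eq:mtp}
\mathbb E\sum_yf(o,y)=\mathbb E\sum_yf(y,o):
\end{equation}
the expected mass leaving $o$ equals the expected mass arriving at $o$. We write $\mathbb E[X;E]$ for $\mathbb E[X\mathbf 1_E]$.

\begin{lemma}\label{lem:forest}
Let $(\omega,H,Z)$ be as in Definition~\ref{def:nh} and suppose that $\omega$ a.s.\ contains no cycle. Then $\mathbb E[\deg_H(o);\mathcal C_o\in Z]\le2\,\mathbb P[\mathcal C_o\in Z]$.
\end{lemma}

\begin{proof}
Add the missing vertices of $\omega$ to $H$ as isolated vertices. If $\mathcal C_x\in Z$, let $x$ send mass $\deg_H(x)/|J|$ to each vertex of its component $J$ in $H$. Since $J\subseteq\mathcal C_x$, the vertex $o$ sends or receives mass only if $\mathcal C_o\in Z$. In that case it sends $\deg_H(o)$ and receives the average degree $2(|J|-1)/|J|<2$ of the finite tree $J\ni o$. Apply \eqref{eq:mtp}.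
\end{proof}

\begin{example}[Nothing is thick in $\mathbb Z^k$]
Let $\omega$ be any invariant percolation of positive density on $\mathbb Z^k$ with the standard generators. Tile $\mathbb Z^k$ by cubes of side $n$, shift the tiling by an independent uniform element of $\{0,\dots,n-1\}^k$, and let $H$ keep the edges of $\omega$ inside cubes. Each edge joins two different cubes with probability $1/n$, independently of $\omega$, so $\Delta(\omega,H)\le2k/n$. Thus for no $\eta>0$ are all clusters $\eta$-non-hyperfinite.
\end{example}

\begin{example}[Sparse and thick]\label{ex:layers}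
Let $\Gamma=F_2\times\mathbb Z$ with the six standard generators, let $n\ge2$, let $U$ be uniform on $\{0,\dots,n-1\}$, and put $\omega_n=F_2\times(U+n\mathbb Z)$. This percolation is invariant and has density $1/n$. Its clusters are $4$-regular trees, so by Lemma~\ref{lem:forest} all of them are $2$-non-hyperfinite.
\end{example}

So an invariant percolation can be arbitrarily sparse and uniformly thick. Example~\ref{ex:layers}, however, rests on one global random choice $U$ that all vertices share. A factor of IID has to produce a rare event $\{x\in\omega\}$ out of independent labels, and to produce it along a whole thick cluster at once. This leads to the following property.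

\begin{definition}
The graph $G$ has property (SiT), ``sparse implies thin'', for true FIIDs if for every $\eta>0$ there is $c(G,\eta)>0$ such that every FIID site percolation on $G$ with positive density and only $\eta$-non-hyperfinite clusters has density at least $c(G,\eta)$. Property (SiT) for weak FIIDs is the same statement with ``weak FIID'' in place of ``FIID''.
\end{definition}

It is known that both versions are independent of the finite generating set, so they are properties of $\Gamma$.

\subsection{Exact groups}
The group $\Gamma$ is \emph{exact}, equivalently has \emph{property (A)}, if for every $R>0$ and $\varepsilon>0$ there are $N<\infty$ and finite nonempty sets $U_x\subseteq B(x,N)\times\mathbb N$, $x\in\Gamma$, such that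
\begin{equation}\label{eq:propA}
|U_x\triangle U_y|<\varepsilon\,|U_x\cap U_y|\qquad\text{whenever }\operatorname{dist}(x,y)\le R .
\end{equation}
Each vertex chooses a weighted set at bounded distance, and nearby vertices choose almost the same set; no equivariance of $x\mapsto U_x$ is required. Non-exact finitely generated groups exist, for example Gromov--Osajda monsters. An equivalent description, which we do not use in proofs, is that $\Gamma$ is non-exact if and only if $G$ has \emph{small scale expanders} as induced subgraphs: there is $\kappa>0$ such that for every $n\ge1$ there is a finite induced subgraph $G_n\subseteq G$ in which every nonempty vertex set $P$ with $|P|\le n$ is joined to $V(G_n)\setminus P$ by more than $\kappa|P|$ edges. Summing over the pieces of a partition shows that cutting $G_n$ into pieces of size at most $n$ removes average degree more than $\kappa$. So a non-exact group contains thick subgraphs at every finite scale. The following result is known, and we quote it without proof.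

\begin{theorem}[known]\label{thm:known}
On every countable non-exact group, (SiT) fails for weak FIIDs: for some $\eta>0$ there are weak FIID site percolations with positive density and only $\eta$-non-hyperfinite clusters whose densities are arbitrarily close to $0$.
\end{theorem}

The question posed in \cite{CMP} is whether weak limits are needed here.

\begin{quote}
Is it true that for every finitely generated non-exact group there are $\eta>0$ and true FIID site percolations on its Cayley graph, with positive density and only $\eta$-non-hyperfinite clusters, whose densities are arbitrarily close to $0$?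
\end{quote}

In any finite window a weak FIID is approximated by true FIIDs, and the thick subgraphs $G_n$ are available to both, so one may well guess that the answer is yes. But non-hyperfiniteness is not seen in a finite window: it allows finite pieces of unbounded size. The answer is no, for every non-exact group.

\section{Results}\label{sec:results}

For a percolation $\omega$ of density $p\in(0,1)$ put
\[
L=\log(1/p),\qquad q_s=\mathbb P[s\in\omega\mid o\in\omega]\quad(s\in S),\qquad D=\sum_{s\in S}q_s=\mathbb E[\deg_\omega(o)\mid o\in\omega],
\]
and set $0\log(1/0)=0$.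

\begin{theorem}\label{thm:main}
Let $\Gamma$ be any finitely generated group and $\omega$ a true FIID site percolation on $G$ with density $p\in(0,1)$. There is a random subgraph $H\subseteq\omega$ with only finite components such that the pair $(\omega,H)$ is a factor of IID, in particular invariant, and
\begin{itemize}
\item[(a)] $\displaystyle\Delta(\omega,H)\le8\sqrt{\frac{1+2/L}{L}}\ \sum_{s\in S}\sqrt{q_s\log(1/q_s)}$;
\item[(b)] $\displaystyle\Delta(\omega,H)\le\frac{6d}{\sqrt L}$;
\item[(c)] $\displaystyle\Delta(\omega,H)\le8\sqrt2\,D\sqrt{\frac{\log(d/D)}{L}}+d\,p^{1/8}$ if $D>0$.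
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:answer}
On every finitely generated group, (SiT) holds for true FIIDs with $c(G,\eta)=e^{-36d^2/\eta^2}$.
\end{corollary}

\begin{proof}
Let $\omega$ have density $p>0$ and only $\eta$-non-hyperfinite clusters. If $p=1$ there is nothing to prove. Otherwise take $H$ from Theorem~\ref{thm:main} and let $Z$ be the collection of all clusters. Then $\{\mathcal C_o\in Z\}=\{o\in\omega\}$ has probability $p>0$, so $\eta\le\Delta(\omega,H)\le6d/\sqrt L$, that is, $L\le36d^2/\eta^2$.
\end{proof}

Thus on no group, and in particular on no Gromov--Osajda monster, can the densities in the question tend to $0$ for a fixed $\eta$. Exactness does matter for weak limits.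

\begin{theorem}\label{thm:exact}
If $\Gamma$ is exact, every weak FIID site percolation on $G$ with positive density and only $\eta$-non-hyperfinite clusters has density at least $e^{-36d^2/\eta^2}$.
\end{theorem}

\begin{corollary}\label{cor:class}
Let $\Gamma$ be a finitely generated infinite group. Property (SiT) for true FIIDs always holds. Property (SiT) for weak FIIDs holds if and only if $\Gamma$ is exact.
\end{corollary}

\begin{proof}
Combine Corollary~\ref{cor:answer}, Theorem~\ref{thm:exact} and the known Theorem~\ref{thm:known}.
\end{proof}

\begin{proposition}\label{prop:tree}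
On the $4$-regular tree, a Cayley graph of $F_2$, there are $c>0$ and true FIID site percolations of positive densities $p\to0$ all of whose clusters are $\frac{c}{\log(1/p)}$-non-hyperfinite.
\end{proposition}

So the rate $L^{-1/2}$ in Theorem~\ref{thm:main} cannot in general be improved beyond order $L^{-1}$. We do not determine the optimal exponent, which lies in $[1/2,1]$.

Section~\ref{sec:window} proves the theorem by hand for one family of percolations and isolates the two ingredients: a probability measure $m_x$ on $\Gamma$ for each $x\in\omega$ that changes little along edges, and a way to turn such measures into a partition. Section~\ref{sec:sampling} supplies the second ingredient, Sections~\ref{sec:wiener} and~\ref{sec:proof} the first. Sections~\ref{sec:exact} and~\ref{sec:tree} prove Theorem~\ref{thm:exact} and Proposition~\ref{prop:tree}.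

\section{The idea: window percolation}\label{sec:window}

Fix a finite nonempty set $Q\subseteq\Gamma$ and $\theta\in(0,1)$, and let
\[
\omega=\{x:\ \xi_v\le\theta\text{ for all }v\in xQ\}.
\]
The event $\{x\in\omega\}$ is witnessed by the labels in the window $xQ$. Here $p=\theta^{|Q|}$ and $q_s=\theta^{|sQ\setminus Q|}$, so
\begin{equation}\label{eq:window}
\frac{\log(1/q_s)}{L}=\frac{|sQ\setminus Q|}{|Q|}.
\end{equation}
The left side compares the information needed to put $s$ into $\omega$ once $o$ is there with the information needed to put $o$ into $\omega$. The right side is the fraction of new witnesses. When $\omega$ is sparse, each direction $s$ is therefore good for one of two reasons. Either $q_s$ is small, and then $s$-edges are rare and can all be removed. Or $q_s$ is not small, and then $\log(1/q_s)\ll L$, so that the two endpoints of an $s$-edge have almost the same witnesses.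

To exploit this, let every $x\in\omega$ point to a random witness, in a coordinated way. Take extra i.i.d.\ uniform labels $\zeta_v$, let $\pi(x)$ be the vertex of $xQ$ with the smallest $\zeta$, and let $H$ keep the edges $\{x,x'\}$ of $\omega$ with $\pi(x)=\pi(x')$. Each component of $H$ lies in some fiber $\pi^{-1}(v)\subseteq vQ^{-1}$, so it is finite. We have $\pi(o)=\pi(s)$ exactly when the minimizer of $\zeta$ on $Q\cup sQ$ lies in $Q\cap sQ$. Since $|Q\setminus sQ|=|sQ\setminus Q|$, an $s$-edge of $\omega$ is cut with probability $|Q\triangle sQ|/|Q\cup sQ|\le2|sQ\setminus Q|/|Q|$, independently of $\omega$. By \eqref{eq:window} and $q\log(1/q)\le1/e$,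
\[
\Delta(\omega,H)\le\frac2L\sum_{s\in S}q_s\log(1/q_s)\le\frac{2d}{eL}.
\]
The function $q\log(1/q)$ accounts for both reasons at once. For a concrete case take $F_2=\langle a,b\rangle$ and $Q=\{e,a,\dots,a^{n-1}\}$. Then $q_{a^{\pm1}}=\theta$, and an $a$-edge is cut with probability $2/(n+1)$. Also $bQ$ and $b^{-1}Q$ are disjoint from $Q$, so $q_{b^{\pm1}}=\theta^n=p$, and every $b$-edge is cut. Altogether $\Delta(\omega,H)=4\theta/(n+1)+2\theta^n$.

For a general factor $F$ there is no window. We need a substitute $m_x$ for the uniform measure on $xQ$, in which $m_x(v)$ is the share of the label at $v$ in the information $L$. One way to split $L$ into contributions is to reveal the labels one at a time, but this needs an ordering of $\Gamma$ and breaks the equivariance. We instead reveal all labels simultaneously and gradually, as endpoints of independent Brownian motions. In continuous time the contributions of different vertices are orthogonal, and $L$ splits into a sum of squares indexed by $v\in\Gamma$. The measures $m_x$ are then neither uniform nor finitely supported, so we first generalize the choice of $\pi$.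

\section{From measures to finite pieces}\label{sec:sampling}

For a map $\pi:\omega\to\Gamma$ let $H_\pi$ be the graph with vertex set $\omega$ and all edges $\{x,x'\}$ of $\omega$ with $\pi(x)=\pi(x')$. The group acts on such maps by $(\gamma\pi)(x)=\gamma\pi(\gamma^{-1}x)$. If $\omega$ has density $p>0$, then
\begin{equation}\label{eq:cost}
\Delta(\omega,H_\pi)=\frac1p\sum_{s\in S}\mathbb P[o,s\in\omega,\ \pi(o)\ne\pi(s)].
\end{equation}

\begin{lemma}[Coupled sampling]\label{lem:sampling}
Let $\omega$ be an equivariant function of i.i.d.\ labels $\xi$. Suppose that for each $x\in\omega$ a probability measure $m_x=m_x(\,\cdot\,;\xi)$ on $\Gamma$ is given, measurably in $\xi$, with $m_{\gamma x}(\gamma v;\gamma\xi)=m_x(v;\xi)$. Then there is a random map $\pi:\omega\to\Gamma$ such that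
\begin{itemize}
\item[(i)] $(\omega,\pi)$ is an equivariant function of $\xi$ and of additional i.i.d.\ labels;
\item[(ii)] a.s.\ $m_x(\pi(x))>0$ for all $x\in\omega$;
\item[(iii)] $\mathbb P[\pi(x)\ne\pi(x')\mid\xi]\le\|m_x-m_{x'}\|_1$ on $\{x,x'\in\omega\}$;
\item[(iv)] a.s.\ all fibers $\pi^{-1}(v)$ are finite, hence so are all components of $H_\pi$.
\end{itemize}
\end{lemma}

\begin{proof}
Attach to each $v\in\Gamma$ an independent Poisson process of unit intensity on $[0,1]\times[0,\infty)$, independent of $\xi$, with points $(y,t)$; think of $y$ as a height and $t$ as a time. Recall the following standard fact. Let $g:\Gamma\to[0,1]$ satisfy $0<\sum_vg(v)<\infty$, and consider the points $(v,y,t)$ with $y\le g(v)$. Their times form a Poisson process of rate $\sum_vg(v)$ on $[0,\infty)$, so a.s.\ there is a unique earliest point, and its position $(v,y)$ is distributed according to the normalized product of counting and Lebesgue measure on the region $\{(v,y):y\le g(v)\}$.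

Condition on $\xi$. For $x\in\omega$ let $\pi(x)$ be the vertex $v$ of the earliest point with $y\le m_x(v)$. By the fact with $g=m_x$, this is a.s.\ well defined and has law $m_x$, which gives (ii). The rule commutes with the action, which gives (i). For $x,x'\in\omega$ take $g=\max(m_x,m_{x'})$, whose sum lies in $[1,2]$. If the earliest point under $g$ has $y\le\min(m_x,m_{x'})(v)$, then it is the earliest point for both $x$ and $x'$, and $\pi(x)=\pi(x')$. Therefore
\[
\mathbb P[\pi(x)\ne\pi(x')\mid\xi]\le\frac{\sum_v\big(\max(m_x,m_{x'})(v)-\min(m_x,m_{x'})(v)\big)}{\sum_v\max(m_x,m_{x'})(v)}\le\|m_x-m_{x'}\|_1 .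
\]
For (iv), let each $x\in\omega$ send unit mass to $\pi(x)$. By \eqref{eq:mtp}, $\mathbb E|\pi^{-1}(o)|=\mathbb P[o\in\omega]<\infty$. So $\pi^{-1}(o)$ is a.s.\ finite, and by invariance and countability so are all fibers. Each component of $H_\pi$ lies in one fiber.
\end{proof}

Finiteness of the pieces costs nothing: it follows from equivariance alone, however spread out the $m_x$ are. The price is that (iv) gives no bound on the size of the pieces; this is where exactness will enter in Section~\ref{sec:exact}.

\section{Two estimates on Wiener space}\label{sec:wiener}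

\subsection{Stochastic calculus with countably many Brownian motions}
Let $W=(W_v)_{v\in\Gamma}$ be i.i.d.\ standard Brownian motions on $[0,1]$, realized on the canonical space $C([0,1])^\Gamma$, and let $\mathcal F_t$ be the completion of $\sigma(W_v(u):u\le t,\ v\in\Gamma)$. Let $\mathcal H$ be the Hilbert space of predictable $\ell^2(\Gamma)$-valued processes $\varphi$ with $\mathbb E\int_0^1|\varphi_t|^2\,dt<\infty$. For $\varphi\in\mathcal H$ the It\^o integrals $\int\varphi_v\,dW_v$, $v\in\Gamma$, are orthogonal, and their sum $\int\varphi\cdot dW$ converges to a continuous $L^2$-martingale. It satisfies It\^o's isometry $\mathbb E(\int_0^1\varphi\cdot dW)^2=\mathbb E\int_0^1|\varphi|^2\,dt$, and the bracket of $\int\varphi\cdot dW$ and $\int\psi\cdot dW$ is $\int\varphi\cdot\psi\,dt$. We use It\^o's formula: if $X^1,X^2$ are continuous semimartingales and $g$ is $C^2$ on an open set containing their range, then $dg(X)=\sum_ig_i\,dX^i+\frac12\sum_{i,j}g_{ij}\,d\langle X^i,X^j\rangle$.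

\emph{Representation.} Every $X\in L^2(\mathcal F_1)$ equals $\mathbb EX+\int_0^1\varphi\cdot dW$ for a unique $\varphi\in\mathcal H$. For finitely many Brownian motions this is It\^o's theorem \cite{RY}. In general take finite sets $V_n\uparrow\Gamma$. The variables $X_n=\mathbb E[X\mid\sigma(W_v:v\in V_n)]$ have such representations and converge to $X$ in $L^2$ by martingale convergence. By the isometry the integrands form a Cauchy sequence in $\mathcal H$, and its limit represents $X$. The isometry also gives uniqueness.

\subsection{The drift of an event}
Let $A\in\mathcal F_1$ with $\mathbb P(A)>0$, let $\varphi^A$ represent $\mathbf 1_A$, and put $M^A_t=\mathbb P(A)+\int_0^t\varphi^A\cdot dW$. This martingale ends at $\mathbf 1_A$, so it is a continuous version of $\mathbb P(A\mid\mathcal F_t)$, with values in $[0,1]$. If $\sigma$ is its hitting time of $0$, optional stopping gives $\mathbb P(A\cap\{\sigma\le1\})=\mathbb E[M^A_\sigma;\sigma\le1]=0$. By continuity,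
\begin{equation}\label{eq:inf}
\inf_{t\in[0,1]}M^A_t>0\qquad\text{a.s.\ on }A .
\end{equation}
The \emph{drift} of $A$ is the predictable process $a^A_t=\varphi^A_t/M^A_t$ where $M^A_t>0$, and $a^A_t=0$ elsewhere; its \emph{energy} is $h^A=\int_0^1|a^A_t|^2\,dt$. The coordinate $a^A_v$ is the relative sensitivity of the current probability of $A$ to the next increment of $W_v$. By \eqref{eq:inf}, $h^A\le(\inf M^A)^{-2}\int_0^1|\varphi^A|^2\,dt<\infty$ a.s.\ on $A$.

\begin{example}[Windows again]
Let $A=\bigcap_{v\in Q}A^{(v)}$ with $Q$ finite and $A^{(v)}\in\sigma(W_v)$ of positive probability. The integrand of $A^{(v)}$ has only the coordinate $v$; write $M^{(v)},\varphi^{(v)},a^{(v)}$ for its martingale, integrand and drift. Independence gives $M^A=\prod_{v\in Q}M^{(v)}$. The brackets of different factors vanish, so the product rule gives $\varphi^A_v=\varphi^{(v)}\prod_{w\ne v}M^{(w)}$. Hence on $A$ we have $a^A_v=a^{(v)}$ for $v\in Q$ and $a^A_v=0$ for $v\notin Q$. The drift finds the window, and for window percolation the drifts of $\{o\in\omega\}$ and $\{s\in\omega\}$ differ, on the intersection of these events, only at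 the vertices of $Q\triangle sQ$.
\end{example}

The first lemma is the general form of \eqref{eq:window}: shrinking an event changes the drift by an amount equal to the extra information. Only the upper bound is used later.

\begin{lemma}\label{lem:entropy}
Let $C\subseteq A$ be events in $\mathcal F_1$ with $\mathbb P(C)>0$. Then
\[
\mathbb E\Big[\int_0^1|a^C_t-a^A_t|^2\,dt;\ C\Big]=2\,\mathbb P(C)\log\frac{\mathbb P(A)}{\mathbb P(C)} .
\]
\end{lemma}

\begin{proof}
Write $M=M^A$, $\varphi=\varphi^A$, $K=M^C$, $\kappa=\varphi^C$. Then $K\le M\le1$. Let $0<\varepsilon<\mathbb P(C)$ and $\tau=\inf\{t:K_t\le\varepsilon\}\wedge1$, so that $K,M\in[\varepsilon,1]$ on $[0,\tau]$. The function $g(k,m)=k\log(k/m)$ has $g_k=1+\log(k/m)$, $g_m=-k/m$, $g_{kk}=1/k$, $g_{km}=-1/m$, $g_{mm}=k/m^2$. It\^o's formula for $Y=g(K,M)$ on $[0,\tau]$ reads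
\[
dY=\Big[\Big(1+\log\frac KM\Big)\kappa-\frac KM\varphi\Big]\cdot dW+\frac12\Big(\frac{|\kappa|^2}K-\frac{2\,\kappa\cdot\varphi}M+\frac{K|\varphi|^2}{M^2}\Big)dt,
\]
and the last term equals $\frac12K|a^C-a^A|^2\,dt$. On $[0,\tau]$ the coefficients of $\kappa$ and $\varphi$ are bounded, so the stopped integrand is in $\mathcal H$ and the first term has mean zero. Thus
\[
\mathbb E\int_0^\tau K_t|a^C_t-a^A_t|^2\,dt=2\,\mathbb EY_\tau-2Y_0,\qquad-Y_0=\mathbb P(C)\log\frac{\mathbb P(A)}{\mathbb P(C)} .
\]
Since $\mathbf 1_{t<\tau}|a^C_t-a^A_t|^2$ is $\mathcal F_t$-measurable and $K_t=\mathbb P(C\mid\mathcal F_t)$, Tonelli's theorem shows that the left side equals $\mathbb E[\int_0^\tau|a^C-a^A|^2\,dt;C]$. Let $\varepsilon\downarrow0$. By \eqref{eq:inf}, a.s.\ on $C$ we have $\tau=1$ for small $\varepsilon$, so the left side increases to the expectation in the statement. If $\tau<1$ then $K_\tau=\varepsilon$ and $|Y_\tau|\le\varepsilon\log(1/\varepsilon)$. If $\tau=1$ then $K_1\ge\varepsilon$ and $K_1\in\{0,1\}$, so $K_1=M_1=1$ and $Y_\tau=0$. Hence $\mathbb EY_\tau\to0$.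
\end{proof}

The sure event has drift $0$, so the lemma applied to $A\subseteq\Omega$ gives $\mathbb E[h^A\mid A]=2\log(1/\mathbb P(A))$. Since $h^A=\sum_v\int_0^1(a_v^A)^2\,dt$, this is the promised splitting of the information over the vertices. To obtain a probability measure we divide by $h^A$, and for this the mean is not enough: we need $h^A$ to be rarely small. The reason it is so is that on $A$ the process $\log M^A$ climbs from $\log\mathbb P(A)$ to $0$, while $d\log M^A=a^A\cdot dW-\frac12|a^A|^2\,dt$; with little energy such a climb is unlikely. An exponential martingale makes this quantitative.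

\begin{lemma}\label{lem:energy}
Let $\mathbb P(A)=p\in(0,1)$, $L=\log(1/p)$ and $h=h^A$. For all $\mu>0$,
\begin{equation}\label{eq:laplace}
\mathbb E\big[e^{-\mu(\mu+1)h/2}\,\big|\,A\big]\le e^{-\mu L}.
\end{equation}
Consequently $0<h<\infty$ a.s.\ on $A$,
\[
\mathbb E[1/h\mid A]\le\frac1{2L}+\frac1{L^2},\qquad\text{and}\qquad\mathbb P(h\le L\mid A)\le p^{1/8}.
\]
\end{lemma}

\begin{proof}
Write $M,\varphi,a$ for $M^A,\varphi^A,a^A$. Let $\lambda=1+\mu$, $0<\varepsilon<p$, $\tau=\inf\{t:M_t\le\varepsilon\}\wedge1$, and on $[0,\tau]$ put
\[
N_t=M_t^\lambda\exp\Big(-\frac{\lambda(\lambda-1)}2\int_0^t|a_u|^2\,du\Big).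
\]
By It\^o's formula $d(M^\lambda)=M^\lambda\big(\lambda\,a\cdot dW+\frac{\lambda(\lambda-1)}2|a|^2\,dt\big)$. The exponential factor cancels the $dt$ term, so $dN=\lambda N\,a\cdot dW$. As $\lambda>1$ and $M\le1$, we have $|\lambda Na|\le\lambda M^{\lambda-1}|\varphi|\le\lambda|\varphi|$. So the stopped integrand is in $\mathcal H$ and $\mathbb EN_\tau=p^\lambda$. On $A\cap\{\tau=1\}$ we have $M_1=1$ and $N_\tau=e^{-\mu(\mu+1)h/2}$, and $N_\tau\ge0$ everywhere. Hence $\mathbb E[e^{-\mu(\mu+1)h/2};A\cap\{\tau=1\}]\le p^{1+\mu}$. As $\varepsilon\downarrow0$ the events $A\cap\{\tau=1\}$ increase to $A$ up to a null set, by \eqref{eq:inf}. Dividing by $p$ gives \eqref{eq:laplace}.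

Finiteness of $h$ was noted after \eqref{eq:inf}. By \eqref{eq:laplace}, $\mathbb P(h=0\mid A)\le e^{-\mu L}$ for all $\mu$, and $L>0$ because $p<1$; so $h>0$ a.s.\ on $A$. With the substitution $\theta=\mu(\mu+1)/2$, $d\theta=(\mu+\frac12)\,d\mu$,
\[
\mathbb E[1/h\mid A]=\int_0^\infty\mathbb E[e^{-\theta h}\mid A]\,d\theta\le\int_0^\infty e^{-\mu L}\Big(\frac12+\mu\Big)d\mu=\frac1{2L}+\frac1{L^2}.
\]
Finally, $\mu=\frac12$ and Markov's inequality give $\mathbb P(h\le L\mid A)\le e^{3L/8}\,\mathbb E[e^{-3h/8}\mid A]\le e^{3L/8-L/2}=p^{1/8}$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}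

\subsection{The witness measures}
Let $\omega=F(\xi)$. We realize the labels as $\xi_v=\Phi(W_v(1))$, where $\Phi$ is the standard normal distribution function. These are i.i.d.\ uniform, so the law of $\omega$ is unchanged, and $\omega$ is an equivariant function of $W$. This is the step that needs $\omega$ to be a true FIID; for the percolations of Example~\ref{ex:layers}, which have cutting cost at least $2$ at arbitrarily small density, the conclusion of the theorem fails.

Let $A_x=\{x\in\omega\}$, an event of probability $p$. We check that the drifts of these events are equivariant. By equivariance of $F$, $\mathbf 1_{A_x}(W)=\mathbf 1_{A_o}(x^{-1}W)$, where $(x^{-1}W)_w=W_{xw}$. The map $W\mapsto x^{-1}W$ preserves the measure and the filtration. So if $\varphi^o$ represents $\mathbf 1_{A_o}$, then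
\[
\mathbf 1_{A_x}(W)=p+\sum_w\int_0^1\varphi^o_w(x^{-1}W)\,dW_{xw},
\]
and by uniqueness $\mathbf 1_{A_x}$ is represented by $\varphi^x_v(W)=\varphi^o_{x^{-1}v}(x^{-1}W)$. Also $M^{A_x}(W)=M^{A_o}(x^{-1}W)$. Fix a version $a^o$ of the drift of $A_o$. Then $a^x_v(W)=a^o_{x^{-1}v}(x^{-1}W)$ is a version of the drift of $A_x$, and $a^{\gamma x}_{\gamma v}(\gamma W)=a^x_v(W)$.

On $A_x$ regard $a^x$ as a vector in the Hilbert space $L^2([0,1];\ell^2(\Gamma))$, with norm $\|\cdot\|$. By Lemma~\ref{lem:energy}, $h_x=\|a^x\|^2$ lies in $(0,\infty)$ a.s.\ on $A_x$. Put $u^x=a^x/\|a^x\|$ and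
\[
m_x(v)=\int_0^1u^x_v(t)^2\,dt,\qquad v\in\Gamma .
\]
This is a probability measure on $\Gamma$, defined for all $x\in\omega$ a.s., with $m_{\gamma x}(\gamma v;\gamma W)=m_x(v;W)$. Let $\pi$ be given by Lemma~\ref{lem:sampling} and put $H=H_\pi$. Then $(\omega,H)$ is a factor of IID and $H$ has only finite components. It remains to bound \eqref{eq:cost}.

\subsection{Neighbors have close measures}
Fix $s\in S$ with $q_s>0$; the other $s$ contribute $0$ to \eqref{eq:cost}. Let $C=A_o\cap A_s$, so $\mathbb P(C)=pq_s$. Neither of $A_o$, $A_s$ need contain the other, so we compare both drifts with the drift of $C$. By invariance both events have probability $p$, and Lemma~\ref{lem:entropy} gives $\mathbb E[\|a^C-a^o\|^2;C]=\mathbb E[\|a^C-a^s\|^2;C]=2pq_s\log(1/q_s)$. With $\|a^o-a^s\|^2\le2\|a^o-a^C\|^2+2\|a^s-a^C\|^2$ we get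
\begin{equation}\label{eq:drifts}
\mathbb E\big[\|a^o-a^s\|^2;C\big]\le8pq_s\log(1/q_s).
\end{equation}
Compare this with the typical size $\|a^o\|^2\approx2L$: the drifts are almost invariant along edges, in relative terms. On $C$,
\[
\|u^o-u^s\|\le\frac{\|a^o-a^s\|}{\|a^o\|}+\|a^s\|\,\Big|\frac1{\|a^o\|}-\frac1{\|a^s\|}\Big|=\frac{\|a^o-a^s\|+\big|\|a^s\|-\|a^o\|\big|}{\|a^o\|}\le\frac{2\|a^o-a^s\|}{\sqrt{h_o}},
\]
and by the Cauchy--Schwarz inequality
\[
\|m_o-m_s\|_1\le\sum_v\int_0^1|u^o_v-u^s_v|\,|u^o_v+u^s_v|\,dt\le\|u^o-u^s\|\,\|u^o+u^s\|\le2\|u^o-u^s\| .
\]
Together,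
\begin{equation}\label{eq:pointwise}
\|m_o-m_s\|_1\le\frac{4\|a^o-a^s\|}{\sqrt{h_o}}\qquad\text{on }C .
\end{equation}
This passage from $\ell^2$ to $\ell^1$ is linear in $\|a^o-a^s\|$, while \eqref{eq:drifts} controls its square. That is why the general bound has $L^{-1/2}$ where Section~\ref{sec:window} had $L^{-1}$.

\subsection{The three bounds}
(a) Apply the Cauchy--Schwarz inequality to \eqref{eq:pointwise}, then \eqref{eq:drifts} and $\mathbb E[1/h_o;C]\le p\,\mathbb E[1/h_o\mid A_o]\le p\,\frac{1+2/L}{2L}$ from Lemma~\ref{lem:energy}:
\begin{equation}\label{eq:l1}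
\mathbb E\big[\|m_o-m_s\|_1;C\big]\le4\sqrt{8pq_s\log\frac1{q_s}}\ \sqrt{p\,\frac{1+2/L}{2L}}=8p\sqrt{q_s\log\frac1{q_s}}\ \sqrt{\frac{1+2/L}L}.
\end{equation}
By Lemma~\ref{lem:sampling}(iii) the left side bounds $\mathbb P[o,s\in\omega,\pi(o)\ne\pi(s)]$. Sum over $s$ and use \eqref{eq:cost}.

(b) Since $q\log(1/q)\le1/e$ on $[0,1]$, the bound in (a) is at most
\[
\beta(L)=\frac{8d}{\sqrt e}\sqrt{\frac{1+2/L}L}.
\]
Also $\Delta(\omega,H)\le d$. So (b) follows from
\begin{equation}\label{eq:min}
\min\{d,\beta(L)\}\le\frac{6d}{\sqrt L}\qquad(L>0).
\end{equation}
For $L<36$ we have $d\le6d/\sqrt L$. For $L\ge36$ we have $\frac{64}e(1+\frac2L)\le\frac{64}{2}\cdot\frac{19}{18}<36$, so $\beta(L)\le6d/\sqrt L$.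

(c) The bound (a) loses a factor $\sqrt{q_s}$ when it enlarges $C$ to $A_o$ in $\mathbb E[1/h_o;C]$. To avoid this, split according to the $W$-measurable event $\{h_o\le L\}$. On it $\deg_\omega(o)-\deg_H(o)\le d$, so it contributes at most $d\,p^{1/8}$ to $\Delta(\omega,H)$ by Lemma~\ref{lem:energy}. On $\{h_o>L\}$, by Lemma~\ref{lem:sampling}(iii), \eqref{eq:pointwise}, Cauchy--Schwarz and \eqref{eq:drifts}, the generator $s$ contributes at most
\[
\frac4{p\sqrt L}\,\mathbb E\big[\|a^o-a^s\|;C\big]\le\frac4{p\sqrt L}\sqrt{pq_s}\sqrt{8pq_s\log(1/q_s)}=\frac{8\sqrt2}{\sqrt L}\,q_s\sqrt{\log(1/q_s)} .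
\]
The function $z\mapsto\sqrt{\log z}$ is concave and increasing on $[1,\infty)$. Jensen's inequality with weights $q_s/D$ on $S_+=\{s:q_s>0\}$ gives
\[
\sum_{s\in S_+}q_s\sqrt{\log(1/q_s)}\le D\sqrt{\log\sum_{s\in S_+}\frac{q_s}D\cdot\frac1{q_s}}=D\sqrt{\log\frac{|S_+|}D}\le D\sqrt{\log\frac dD}.
\]
This proves (c) and completes the proof of Theorem~\ref{thm:main}. \qed

\begin{remark}
Let $Z$ be a collection of clusters with $(\omega,Z)$ a factor of IID and $p'=\mathbb P[\mathcal C_o\in Z]\in(0,1)$. The set $\omega'=\{x\in\omega:\mathcal C_x\in Z\}$ is an FIID percolation of density $p'$, and $\deg_{\omega'}=\deg_\omega$ on $\omega'$. Theorem~\ref{thm:main} applied to $\omega'$ bounds the cutting cost on $Z$ by $6d/\sqrt{\log(1/p')}$.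
\end{remark}

\section{Weak limits on exact groups}\label{sec:exact}

Let $\omega$ be the weak limit of FIIDs $\omega_n$. Each $\omega_n$ has a cheap subgraph $H_n$ with finite components, and the pairs $(\omega_n,H_n)$ have a subsequential limit $(\omega,H)$ with the same cost bound. The difficulty is that the pieces of $H_n$ may grow with $n$, so that $H$ may have infinite components. This is consistent with Theorem~\ref{thm:known}. Exactness lets us replace $m_x$ by a measure supported in a ball $B(x,N)$ with $N$ independent of $n$. The sets $U_x$ of \eqref{eq:propA} are local and almost constant along edges but not equivariant; the measures $m_x$ are equivariant and almost constant along edges but not local. We combine the two: a point $z$ drawn from $m_x$ serves as an origin from which $x$ reads off the family $(U_x)$.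

\begin{proof}[Proof of Theorem~\ref{thm:exact}]
Fix $\varepsilon>0$ and take $N$ and $U_x\subseteq B(x,N)\times\mathbb N$ from \eqref{eq:propA} with $R=1$. Let $\alpha_x(w)=|U_x\cap(\{w\}\times\mathbb N)|/|U_x|$, the projection to $B(x,N)$ of the uniform measure on $U_x$. Projection does not increase the $\ell^1$ distance, so for adjacent $x,y$,
\[
\|\alpha_x-\alpha_y\|_1\le\Big\|\frac{\mathbf 1_{U_x}-\mathbf 1_{U_y}}{|U_x|}\Big\|_1+|U_y|\,\Big|\frac1{|U_x|}-\frac1{|U_y|}\Big|=\frac{|U_x\triangle U_y|+\big||U_x|-|U_y|\big|}{|U_x|}\le\frac{2|U_x\triangle U_y|}{|U_x\cap U_y|}<2\varepsilon .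
\]
For $z\in\Gamma$ put $\alpha^z_x(w)=\alpha_{z^{-1}x}(z^{-1}w)$. Left multiplication is an automorphism of $G$, so $\alpha^z_x$ is a probability measure on $B(x,N)$ and $\|\alpha^z_x-\alpha^z_y\|_1\le2\varepsilon$ for adjacent $x,y$. Moreover $\alpha^{\gamma z}_{\gamma x}(\gamma w)=\alpha^z_x(w)$.

Let $\omega$ be a weak FIID of density $p>0$ with only $\eta$-non-hyperfinite clusters. For $p=1$ there is nothing to prove, so let $p<1$ and $L=\log(1/p)$. Let $\omega_n$ be FIIDs converging weakly to $\omega$. Their densities $p_n$ tend to $p$, so we may assume $p_n\in(0,1)$; put $L_n=\log(1/p_n)$. Let $m^{(n)}_x$ be the witness measures of $\omega_n$ from Section~\ref{sec:proof}, and for $x\in\omega_n$ define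
\[
\tilde m^{(n)}_x=\sum_zm^{(n)}_x(z)\,\alpha^z_x ,
\]
a probability measure on $B(x,N)$. It is equivariant because $m^{(n)}$ and $\alpha$ are. For adjacent $x,y\in\omega_n$,
\[
\tilde m^{(n)}_x-\tilde m^{(n)}_y=\sum_z\big(m^{(n)}_x(z)-m^{(n)}_y(z)\big)\alpha^z_x+\sum_zm^{(n)}_y(z)\big(\alpha^z_x-\alpha^z_y\big),
\]
so $\|\tilde m^{(n)}_x-\tilde m^{(n)}_y\|_1\le\|m^{(n)}_x-m^{(n)}_y\|_1+2\varepsilon$. Let $\rho_n$ be the map that Lemma~\ref{lem:sampling} associates with $\tilde m^{(n)}$; by part (ii), $\rho_n(x)\in B(x,N)$. Extend it by $\rho_n(x)=\dagger$ for $x\notin\omega_n$. By part (iii), \eqref{eq:l1} and $q\log(1/q)\le1/e$,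
\begin{equation}\label{eq:prelimit}
\sum_{s\in S}\mathbb P[o,s\in\omega_n,\ \rho_n(o)\ne\rho_n(s)]\le p_n\big(\beta(L_n)+2d\varepsilon\big).
\end{equation}

The pairs $(\omega_n,\rho_n)$ take values in $X=\{0,1\}^\Gamma\times\prod_x\big(B(x,N)\cup\{\dagger\}\big)$, a countable product of finite sets, hence compact and metrizable. The group acts on $X$ continuously, with $(\gamma\rho)(x)=\gamma\rho(\gamma^{-1}x)$ and $\gamma\dagger=\dagger$. Along a subsequence the laws converge weakly to the law of a pair $(\omega,\rho)$ whose first coordinate has the prescribed law. Events that depend on finitely many coordinates of $X$ are clopen, so their probabilities converge. Three things follow. The limit law is invariant. Almost surely $\rho(x)\ne\dagger$ exactly when $x\in\omega$. And \eqref{eq:prelimit} holds for $(\omega,\rho)$ with $p,L$ in place of $p_n,L_n$, since $\beta$ is continuous. Each component of $H_\rho$ lies in a fiber $\rho^{-1}(w)\subseteq B(w,N)$, so it is finite. By \eqref{eq:cost} and Definition~\ref{def:nh} with $Z$ the collection of all clusters, $\eta\le\Delta(\omega,H_\rho)\le\min\{d,\beta(L)+2d\varepsilon\}$. Since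 $\varepsilon>0$ is arbitrary, \eqref{eq:min} gives $\eta\le6d/\sqrt L$, that is, $p\ge e^{-36d^2/\eta^2}$.
\end{proof}

\section{A lower bound on the $4$-regular tree}\label{sec:tree}

Let $T$ be the Cayley graph of $F_2$ with the standard generators. By Lemma~\ref{lem:forest}, a percolation on $T$ is thick as soon as its average degree exceeds $2$ on every invariantly chosen collection of clusters. To be sparse it should consist mostly of long paths. We take centers at mutual distance more than $r$, which have density exponentially small in $r$, and join them by paths of length of order $r$ with branching in every cell. The excess of the average degree over $2$ is then of order $1/r$.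

\begin{proof}[Proof of Proposition~\ref{prop:tree}]
Fix $r\ge1$. Each vertex $v$ carries a uniform label $\xi_v$ and four further uniform labels, one for each oriented edge $(v,vs)$, all independent. Almost surely all labels are distinct.

\emph{Centers.} We construct an FIID set $Y$ whose points are at pairwise distance more than $r$ and such that every vertex is within distance $r$ of $Y$. At the start all vertices are \emph{remaining}. In each round, put into $Y$ every remaining vertex whose label $\xi$ is minimal among the remaining vertices of its $r$-ball, and then delete all vertices within distance $r$ of the new points. Two points added in the same round are more than $r$ apart, since otherwise each would have a smaller label than the other; a point added later was not deleted, so it is more than $r$ from earlier points. Suppose $x_0$ is never deleted. The set of remaining vertices in the finite ball $B(x_0,r)$ decreases, so it stabilizes. After that time $x_0$ is still not chosen, so some never-deleted $x_1\in B(x_0,r)$ has a smaller label. Repeating, we get an infinite sequence $x_0,x_1,\dots$ with steps of length at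 most $r$ and decreasing labels. There are at most $|B(o,r)|^n$ sequences of $n$ steps from $x_0$, and $n+1$ distinct vertices have decreasing labels with probability $1/(n+1)!$. Since $|B(o,r)|^n/(n+1)!\to0$, a.s.\ every vertex is deleted, which means that it is within distance $r$ of $Y$. In particular $Y\neq\emptyset$ a.s., so $\mathbb P[o\in Y]>0$ by invariance.

\emph{Cells.} Assign each vertex to the nearest point of $Y$, and among several nearest points to the one with the smallest label $\xi$. Let $V_y\subseteq B(y,r)$ be the cell of $y\in Y$. If $v\in V_y$, the geodesic from $v$ to $y$ lies in $V_y$. Indeed, let $u$ be on it and $y'\in Y$ with $\operatorname{dist}(u,y')\le\operatorname{dist}(u,y)$. Then $\operatorname{dist}(v,y')\le\operatorname{dist}(v,u)+\operatorname{dist}(u,y')\le\operatorname{dist}(v,y)$. As $y$ is nearest to $v$, equality holds throughout; so $y$ is nearest to $u$, and any $y'\neq y$ tied with it at $u$ is tied with it at $v$ and has a larger label. Thus $V_y$ is a finite subtree. If it has $n$ vertices, it has $4n-2(n-1)=2n+2\ge4$ boundary edges.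

\emph{Skeletons.} Each cell selects the three boundary edges, oriented outward, with the smallest edge labels. Let $j_y\ge3$ be the number of boundary edges of $V_y$ selected by $V_y$ or by the cell on the other side. Let $K_y\subseteq V_y$ be the union of the geodesics from $y$ to the endpoints in $V_y$ of these edges, and put $\omega=\bigcup_{y\in Y}K_y$, an FIID percolation. Let $k_y$ be the number of edges of $\omega$ with exactly one endpoint in $K_y$. A selected edge has both endpoints in $\omega$, one in each of the two skeletons, so $k_y\ge j_y\ge3$, and therefore $k_y\le3(k_y-2)$. Each geodesic adds at most $r$ vertices to $y$, and the subtree $K_y$ spans $|K_y|-1$ edges. Hence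
\begin{gather}
|K_y|\le1+rj_y\le(r+1)k_y\le3(r+1)(k_y-2),\label{eq:size}\\
\sum_{v\in K_y}\big(\deg_\omega(v)-2\big)=2(|K_y|-1)+k_y-2|K_y|=k_y-2.\label{eq:excess}
\end{gather}

\emph{Density.} We apply \eqref{eq:mtp} three times. First, for each of the three edges selected by $V_y$, let $y$ send unit mass to itself and unit mass to the center of the cell on the other side. Each center sends $6$ and receives at least $j_y$, so $\mathbb E[j_o;o\in Y]\le6\,\mathbb P[o\in Y]$. Second, let each vertex of $\omega$ send unit mass to the center of its cell; with \eqref{eq:size}, $p=\mathbb E[|K_o|;o\in Y]\le(6r+1)\mathbb P[o\in Y]$. Third, let each $y\in Y$ send unit mass to every vertex of $B(y,\lfloor r/2\rfloor)$. These balls are disjoint and have at least $3^{\lfloor r/2\rfloor}$ vertices, so $3^{\lfloor r/2\rfloor}\,\mathbb P[o\in Y]\le1$. Altogether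
\[
0<\mathbb P[o\in Y]\le p\le(6r+1)\,3^{-\lfloor r/2\rfloor}.
\]
So $p\to0$ as $r\to\infty$, and since $\frac12\log3>\frac14$, we have $\log(1/p)\ge(r+1)/4$ for all large $r$.

\emph{Non-hyperfiniteness.} Let $(\omega,H,Z)$ be as in Definition~\ref{def:nh}. This triple comes without labels, so cells are not yet defined. We join the labels to it: sample $\omega$, then sample the labels and $(H,Z)$ independently from their conditional laws given $\omega$. Both joint laws with $\omega$ are invariant and disintegrations are a.s.\ unique, so $\gamma$ carries each conditional law given $\omega$ to the one given $\gamma\omega$. Hence the joint law of the labels and $(\omega,H,Z)$ is invariant. Since $K_y$ is connected and contains $y$, we have $\mathcal C_v=\mathcal C_y$ for $v\in K_y$. Let each $v\in\omega$ with $\mathcal C_v\in Z$ send to the center of its cell first the mass $\deg_\omega(v)$, then the mass $1$. Both transports have finite expectation, and \eqref{eq:mtp}, \eqref{eq:excess}, \eqref{eq:size} give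
\[
\mathbb E[\deg_\omega(o)-2;\mathcal C_o\in Z]=\mathbb E[k_o-2;\,o\in Y,\ \mathcal C_o\in Z]\ge\frac{\mathbb E[|K_o|;\,o\in Y,\ \mathcal C_o\in Z]}{3(r+1)}=\frac{\mathbb P[\mathcal C_o\in Z]}{3(r+1)} .
\]
By Lemma~\ref{lem:forest}, $\mathbb E[\deg_\omega(o)-\deg_H(o);\mathcal C_o\in Z]$ is at least the left side. So all clusters of $\omega$ are $\frac1{3(r+1)}$-non-hyperfinite, and $\frac1{3(r+1)}\ge\frac1{12\log(1/p)}$ for large $r$. The proposition holds with $c=1/12$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CMP}
Endre Cs\'oka, P\'eter Mester, G\'abor Pete,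
\emph{Quantitative indistinguishability and sparse and dense clusters in factor of IID percolations},
arXiv:2512.07740 (2025).

\bibitem{RY}
Revuz--Yor, Theorem V.3.4.

\end{thebibliography}
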